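\title{A line bundle whose diminished base locus is not closed}

\begin{abstract}
The diminished base locus of a line bundle on a projective variety is an increasing union of countably many closed subsets. It is closed on curves and on smooth surfaces. Over every algebraically closed field of characteristic zero we construct a line bundle on a smooth projective variety of dimension $6$ whose diminished base locus is not Zariski closed, not even as a set of closed points. There are examples in every dimension at least $6$, and big examples in every dimension at least $7$. The construction starts from a threefold on which base loci grow without bound as the divisor class approaches a ray of slope $\sqrt3$. An abelian surface and a $\mathbb P^1$-bundle then produce an integral divisor that detects this irrational ray.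
\end{abstract}

\section{Introduction}

Let $X$ be a projective variety over an algebraically closed field $k$ of characteristic zero. We write the tensor product of line bundles additively. The \emph{base locus} $\operatorname{Bs}(M)$ of a line bundle $M$ is the closed set of points at which all global sections of $M$ vanish, and the \emph{stable base locus} is $\mathbb B(M)=\bigcap_{m\ge1}\operatorname{Bs}(mM)$. Fix an ample line bundle $A$. The \emph{augmented} and the \emph{diminished base locus} of a line bundle $L$ are
\[
\mathbb B_+(L)=\bigcap_{q\ge0}\mathbb B(qL-A),\qquad \mathbb B_-(L)=\bigcup_{q\ge0}\mathbb B(qL+A).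
\]
They do not depend on $A$; for $\mathbb B_-$ we recall the argument in Lemma~\ref{lem:basic}. These are the rank one cases of definitions for a vector bundle $E$: there $\operatorname{Bs}(E)$ is the set of points at which the global sections do not generate the fiber, $\mathbb B(E)=\bigcap_m\operatorname{Bs}(\operatorname{Sym}^mE)$, and $qL\mp A$ is replaced by $\operatorname{Sym}^qE\otimes A^{\mp1}$.

One should read $qL+A$ as the small positive perturbation $L+\frac1qA$ of $L$. The locus $\mathbb B_-(L)$ records where $L$ fails to be nef. If $L$ is nef, then every $qL+A$ is ample and $\mathbb B_-(L)=\emptyset$. If $L\cdot C<0$ for an irreducible curve $C$, then $(qL+A)\cdot C<0$ for large $q$, all sections of all multiples of $qL+A$ vanish on $C$, and $C\subset\mathbb B_-(L)$.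

The set $\mathbb B_+(L)$ is an intersection of closed sets, hence closed. The set $\mathbb B_-(L)$ is the union of an increasing chain of closed sets (Lemma~\ref{lem:basic}). It is closed exactly when the chain stabilizes: a closed union has finitely many generic points, and they all lie in one member of the chain. The noetherian property says nothing about increasing chains, and this leads to the following question, which we take from Fulger and Ray \cite{FR}.

\begin{quote}
\emph{Is $\mathbb B_-(L)$ Zariski closed for every projective variety $X$ over $k$ and every line bundle $L$ on $X$?}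
\end{quote}

It is known that there is an $\mathbb R$-divisor class whose diminished base locus is dense and not closed; the question is prompted by the lack of such an example for a Cartier $\mathbb Z$-divisor. There are two reasons to guess that the answer is yes. It is yes on curves and on smooth surfaces. And the natural way to make the chain grow forever is to approach an eigenray of a self-map of infinite order, so that the base loci pick up more and more members of an orbit; but an eigenvector of an integer matrix for an irrational eigenvalue is not proportional to an integral vector. The answer is nevertheless no.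

Throughout, ``point'' means scheme point unless we write ``closed point''.

\begin{theorem}\label{thm:main}
There are a smooth projective variety $Y$ of dimension $6$ over $k$ and a line bundle $L$ on $Y$ such that $\mathbb B_-(L)$ is not closed. Moreover, $(Y,L)$ can be chosen so that the set of closed points of $\mathbb B_-(L)$ is not closed in the space of closed points of $Y$.
\end{theorem}

\begin{theorem}\label{thm:dims}
\begin{enumerate}
\item[(a)] Examples as in Theorem~\ref{thm:main} exist on smooth projective varieties of every dimension at least $6$.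
\item[(b)] In every dimension at least $7$ there are such examples with $L$ big.
\item[(c)] The locus $\mathbb B_-(L)$ is closed for every line bundle $L$ on a projective curve or on a smooth projective surface.
\end{enumerate}
\end{theorem}

Dimensions $3$, $4$ and $5$ are not settled here.

The proof of Theorem~\ref{thm:main} has two independent parts. The first is a threefold $X$ with a plane of divisor classes $\sigma\Delta+\tau A$. Two birational involutions of $X$, regular outside finitely many curves, act on this plane, and their product has the ray $\sigma/\tau=\sqrt3$ as an eigenray. As the slope $\sigma/\tau$ increases to $\sqrt3$, the base loci contain more and more curves of a fixed surface $S\subset X$, while for suitable slopes arbitrarily close to $\sqrt 3$ they do not contain $S$. The second part makes the irrational ray visible to an integral divisor. The sections of the multiples of the tautological bundle of $\mathbb P(N_a\oplus N_b)$ are the sections of all the bundles $iN_a+jN_b$, so this one line bundle sees a whole segment of slopes at once. We build the $\mathbb P^1$-bundle over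 $X\times Z$, where the abelian surface $Z$ kills the slopes below $\sqrt3$, and the dimension is $3+2+1=6$.

Section~\ref{sec:low} treats curves and surfaces. Section~\ref{sec:ray} carries out the second part and proves Theorem~\ref{thm:main} from a list of properties of $X$ (Proposition~\ref{prop:X}). Sections \ref{sec:threefold}--\ref{sec:fixed} construct $X$, and Section~\ref{sec:higher} proves parts (a) and (b) of Theorem~\ref{thm:dims}.

\medskip
\noindent\textbf{Conventions.} Varieties are integral. A \emph{general} element of a vector space is an element of a suitable nonempty Zariski open subset. The projective bundle $\mathbb P(\mathcal F)$ parametrizes rank one quotients of $\mathcal F$, so that $\pi_*\mathcal O(n)=\operatorname{Sym}^n\mathcal F$. Characteristic zero is used for Bertini's theorem on smoothness away from the base locus, and to ensure that maps of degree two are separable and involutions are diagonalizable.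

\section{Basic properties, curves and surfaces}\label{sec:low}

\begin{lemma}\label{lem:basic}
Let $M$, $L$ be line bundles and $A$, $A'$, $H$ ample line bundles on a projective variety $X$.
\begin{enumerate}
\item[(a)] $\operatorname{Bs}(rM)\subset\operatorname{Bs}(M)$ and $\mathbb B(rM)=\mathbb B(M)$ for $r\ge1$.
\item[(b)] $\mathbb B(H)=\emptyset$ and $\mathbb B(M+H)\subset\mathbb B(M)$.
\item[(c)] $\mathbb B(qL+A)\subset\mathbb B(q'L+A)$ for $0\le q\le q'$.
\item[(d)] $\bigcup_q\mathbb B(qL+A)=\bigcup_q\mathbb B(qL+A')$.
\item[(e)] If $C\subset X$ is an irreducible curve with $M\cdot C<0$, then $C\subset\operatorname{Bs}(M)$.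
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If a section does not vanish at $x$, neither does its $r$-th power. So $\operatorname{Bs}(rmM)\subset\operatorname{Bs}(mM)$ for all $m$, which gives $\mathbb B(rM)\subset\mathbb B(M)$. The reverse inclusion holds because $\mathbb B(rM)$ is an intersection over fewer indices.

(b) Large multiples of $H$ are globally generated. If $\varphi\in H^0(mM)$ does not vanish at $x$, choose $l$ with $lmH$ globally generated and multiply $\varphi^l$ by a section of $lmH$ that does not vanish at $x$.

(c) For $q=0$ the left side is empty. For $1\le q<q'$ use $q'(qL+A)=q(q'L+A)+(q'-q)A$ together with (a) and (b).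

(d) Choose $r$ with $rA-A'$ ample. Then $r(qL+A)=(rqL+A')+(rA-A')$ gives $\mathbb B(qL+A)\subset\mathbb B(rqL+A')$. Exchange $A$ and $A'$ for the other inclusion.

(e) The pullback of $M$ to the normalization of $C$ has negative degree, so it has no nonzero section.
\end{proof}

We recall the standard positivity notions. Let $N^1(X)_{\mathbb R}$ be the finite-dimensional space of numerical classes of $\mathbb R$-Cartier divisors, and $\rho(X)$ its dimension. A class is \emph{nef} if it has nonnegative degree on every curve, and \emph{pseudoeffective} if it is a limit of classes of effective divisors. A $\mathbb Q$-divisor is \emph{big} if a multiple of it is linearly equivalent to the sum of an ample and an effective divisor. The sum of a nef and an ample class is ample, and the sum of a pseudoeffective and an ample class is big.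

\begin{proof}[Proof of Theorem~\ref{thm:dims}(c)]
\emph{Curves.} A line bundle on a projective curve is ample if and only if its degree is positive. If $\deg L\ge0$, then every $qL+A$ is ample and $\mathbb B_-(L)=\emptyset$. If $\deg L<0$, then $qL+A$ has negative degree for large $q$ and $\mathbb B_-(L)=X$.

\emph{Smooth surfaces.} Put $D_q=L+\frac1qA$ for $q\ge1$. If $L$ is not pseudoeffective, then neither is $D_q$ for large $q$, because the pseudoeffective cone is closed. No multiple of $qL+A$ then has a nonzero section, and $\mathbb B_-(L)=X$.

Let $L$ be pseudoeffective. Then $D_q$ is big, so it has a Zariski decomposition $D_q=P_q+N_q$: the $\mathbb Q$-divisor $P_q$ is nef, $N_q=\sum a_iE_i$ is effective with prime components $E_i$, the matrix $(E_i\cdot E_j)$ is negative definite, and $P_q\cdot E_i=0$ for all $i$. We show that the supports of the $N_q$ stabilize and squeeze the sets $\mathbb B(qL+A)$. The tool is the following fact.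

\smallskip
\noindent$(*)$ \emph{If $D$ is a $\mathbb Q$-divisor supported on the $E_i$ and $D\cdot E_i\ge0$ for all $i$, then $D\le0$.}

\smallskip
\noindent Indeed, write $D=D_+-D_-$ with $D_\pm$ effective and without common component. Then $0\le D\cdot D_+=D_+^2-D_-\cdot D_+\le D_+^2$, and negative definiteness forces $D_+=0$.

For an effective $\mathbb Q$-divisor $T$ write $T=T'+T''$, where $T'$ is supported on the components $E_i$ of $N_q$ and $T''$ contains none of them; thus $T''\cdot E_i\ge0$. There are two consequences of $(*)$.
\begin{enumerate}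
\item[(i)] \emph{If $D_q-T$ is nef, then $T\ge N_q$.} We have $0\le(P_q+N_q-T)\cdot E_i=(N_q-T')\cdot E_i-T''\cdot E_i$. So $(N_q-T')\cdot E_i\ge0$ and $N_q\le T'\le T$.
\item[(ii)] \emph{If $T\in|m(qL+A)|$, then $T\ge mqN_q$.} Since $T$ is numerically equivalent to $mq(P_q+N_q)$, we have $(mqN_q-T')\cdot E_i=(T''-mqP_q)\cdot E_i=T''\cdot E_i\ge0$. So $mqN_q\le T'\le T$.
\end{enumerate}
For $q\le q'$ the divisor $D_q-N_{q'}=P_{q'}+(\frac1q-\frac1{q'})A$ is nef, so $N_q\le N_{q'}$ by (i). The components of $N_q$ are linearly independent in $N^1(X)_{\mathbb R}$ by negative definiteness, so there are at most $\rho(X)$ of them. Hence there is $q_0$ with $\operatorname{Supp}N_q=\operatorname{Supp}N_{q_0}$ for $q\ge q_0$. By (ii), $\operatorname{Supp}N_q\subset\mathbb B(qL+A)$. On the other hand $D_q=(P_{2q}+\frac1{2q}A)+N_{2q}$ with the bracket ample, so a multiple of $qL+A$ is the sum of a globally generated divisor and a multiple of $N_{2q}$, and $\mathbb B(qL+A)\subset\operatorname{Supp}N_{2q}$. Therefore $\mathbb B_-(L)=\operatorname{Supp}N_{q_0}$, which is closed.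
\end{proof}

The chain stabilizes here because its members are divisors whose components are linearly independent in a finite-dimensional space. In the example of Theorem~\ref{thm:main} the subvarieties that accumulate have codimension two.

\section{An integral divisor that sees an irrational ray}\label{sec:ray}

\subsection{An abelian surface with walls of slope $\pm\sqrt3$}

We need a variety with a family of line bundles $M(s,t)$, additive in $(s,t)\in\mathbb Z^2$, that have no sections when $s<\sqrt3\,|t|$ and are ample when $s>\sqrt3\,|t|$. On an abelian surface effective divisors are nef, so a plane of classes on which the intersection form is a multiple of $s^2-3t^2$ will do.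

Let $E$ be an elliptic curve with origin $0$ and let $Z=E\times E$. Let $f_1=\{0\}\times E$, $f_2=E\times\{0\}$, let $d$ be the diagonal, and put $\delta=d-f_1-f_2$. Each of the three curves is disjoint from a translate of itself, and any two of them meet transversally in the single point $(0,0)$. So $f_1^2=f_2^2=d^2=0$ and $f_1f_2=f_1d=f_2d=1$, and therefore $f_i\delta=1-1=0$ and $\delta^2=d\delta=-2$. Define
\[
M(s,t)=\mathcal O_Z\bigl(s(f_1+3f_2)+3t\,\delta\bigr).
\]
Since $(f_1+3f_2)^2=6$ and $(3\delta)^2=-18$,
\[
M(s,t)^2=6(s^2-3t^2),\qquad M(s,t)\cdot(f_1+f_2)=4s .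
\]

\begin{lemma}\label{lem:abelian}
If $H^0(Z,M(s,t))\ne0$, then $s\ge\sqrt3\,|t|$. If $s>\sqrt3\,|t|$, then $M(s,t)$ is ample.
\end{lemma}

\begin{proof}
An effective divisor $T$ on $Z$ is nef: given an irreducible curve $C$, translate $T$ so that it misses a chosen point of $C$; the translate has the same numerical class and does not contain $C$. So if $M=M(s,t)$ has a nonzero section, then $M^2\ge0$ and $M\cdot(f_1+f_2)\ge0$, that is, $s^2\ge3t^2$ and $s\ge0$.

Let $s>\sqrt3\,|t|$. Then $M^2>0$ and $M\cdot(f_1+f_2)>0$. As $f_1+f_2$ is nef, $-M$ has no nonzero section, and Serre duality with $K_Z=0$ gives $h^2(M)=0$. Riemann--Roch with $\chi(\mathcal O_Z)=0$ gives $h^0(M)\ge M^2/2>0$, so $M$ is nef. If $M\cdot C=0$ for an irreducible curve $C$, the Hodge index theorem gives $C^2<0$, although $C$ is nef. So $M$ is positive on all curves and $M^2>0$, and $M$ is ample by the Nakai--Moishezon criterion.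
\end{proof}

\subsection{The $\mathbb P^1$-bundle}\label{subsec:bundle}

Let $X$ be a smooth projective variety, $A$ an ample and $\Delta$ an arbitrary line bundle on $X$, and put $D(\sigma,\tau)=\sigma\Delta+\tau A$. We call $\sigma/\tau$ the \emph{slope}. On $X\times Z$ let
\[
N_a=D(1,1)\boxtimes M(1,1),\qquad N_b=D(2,1)\boxtimes M(2,1),
\]
\[
\pi:Y=\mathbb P(N_a\oplus N_b)\to X\times Z,\qquad L=\mathcal O_Y(1).
\]
The slopes $1$ and $2$ are chosen because $1<\sqrt3<2$. If $i+j=n$, then $iN_a+jN_b=D(s,n)\boxtimes M(s,n)$ with $s=i+2j=n+j$.

The inclusions of the two summands, composed with $\pi^*(N_a\oplus N_b)\to L$, are sections $t_a$ of $L-\pi^*N_a$ and $t_b$ of $L-\pi^*N_b$; they are homogeneous coordinates on the fibers of $\pi$. Let $\Sigma_a=\{t_b=0\}$ and $\Sigma_b=\{t_a=0\}$. These are the two sections of $\pi$ given by the quotients $N_a$ and $N_b$.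

The bundle $A'=A\boxtimes M(1,0)$ is ample and $L$ is $\pi$-ample, so $A_Y=L+c\,\pi^*A'$ is ample for some integer $c\ge1$, which we fix. Put
\[
G_q=qL+A_Y=(q+1)L+c\,\pi^*A',\qquad \varepsilon=\frac c{q+1},
\]
so that $\mathbb B_-(L)=\bigcup_q\mathbb B(G_q)$ and $\varepsilon\to0$ as $q\to\infty$. For $m\ge1$ let $n=(q+1)m$; then $cm=\varepsilon n$. The projection formula and the K\"unneth formula give
\begin{equation}\label{eq:sections}
H^0(Y,mG_q)=\bigoplus_{s=n}^{2n}H^0\bigl(X,D(s,n+cm)\bigr)\otimes H^0\bigl(Z,M(s+cm,n)\bigr),
\end{equation}
where $\varphi\otimes\psi$ in the summand of index $s$ is the section $t_a^{2n-s}\,t_b^{s-n}\,\pi^*(\varphi\boxtimes\psi)$. By Lemma~\ref{lem:abelian}, the summand of index $s$ is zero unless $s+cm\ge\sqrt3\,n$, that is, unless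
\begin{equation}\label{eq:lower}
\frac sn\ge\sqrt3-\varepsilon .
\end{equation}
This is the role of $Z$.

\begin{example}\label{ex:toy}
Take $X=Z$, $A=M(3,0)$ and $\Delta=M(0,1)$, so that $D(\sigma,\tau)=M(3\tau,\sigma)$. By Lemma~\ref{lem:abelian}, $D(\sigma,\tau)$ has a nonzero section only if $|\sigma|\le\sqrt3\,\tau$, and it is ample if $|\sigma|<\sqrt3\,\tau$. Thus the first factor bounds the slope from above and the second from below.

No positive multiple of $L$ has a nonzero section: $H^0(Y,nL)$ is the sum of the spaces $H^0(D(s,n))\otimes H^0(M(s,n))$, and a nonzero summand would have $\sqrt3\,n\le s\le\sqrt3\,n$, which is impossible for integers $s$ and $n\ge 1$.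

After the ample perturbation a window opens: a nonzero summand of \eqref{eq:sections} has $\sqrt3-\varepsilon\le s/n\le\sqrt3(1+\varepsilon)$. Let $q$ be so large that the window lies in the open interval $(1,2)$. Then the summands $s=n$ and $s=2n$ are zero, every section of $mG_q$ is divisible by $t_at_b$, and $\Sigma_a\cup\Sigma_b\subset\mathbb B(G_q)$. Conversely, choose $m$ and $s$ with $s/n$ in the interior of the window. Then $D(s,n+cm)$ and $M(s+cm,n)$ are ample, and after multiplying $m$ and $s$ by a common large factor they are globally generated. So no point outside $\Sigma_a\cup\Sigma_b$ lies in $\mathbb B(G_q)$. Hence $\mathbb B_-(L)=\Sigma_a\cup\Sigma_b$.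

As $q\to\infty$ the window shrinks to $\sqrt3$. Away from the two sections, $\mathbb B_-(L)$ is decided by the bundles $D(\sigma,\tau)$ of slope close to $\sqrt3$. Here those of slope below $\sqrt 3$ are ample, and nothing more happens.
\end{example}

The next proposition makes the last observation precise for any $X$.

\begin{proposition}\label{prop:transfer}
Let $X,A,\Delta,Y,L$ be as above.
\begin{enumerate}
\item[(a)] Let $T\subset X$ be closed. Suppose that there is a real number $s_T<\sqrt3$ with $T\subset\operatorname{Bs}D(\sigma,\tau)$ for all integers $\sigma$ and $\tau>0$ with $\sigma/\tau>s_T$. Then $\pi^{-1}(T\times Z)\subset\mathbb B_-(L)$.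
\item[(b)] Let $x\in X$ be a point. Suppose that there are integers $\sigma_N$ and $\tau_N>0$ with $\sigma_N/\tau_N<\sqrt3$, $\sigma_N/\tau_N\to\sqrt3$ and $x\notin\operatorname{Bs}D(\sigma_N,\tau_N)$ for all $N$. Then no point $y\in Y\setminus(\Sigma_a\cup\Sigma_b)$ with image $x$ in $X$ lies in $\mathbb B_-(L)$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Choose $q$ so large that $(\sqrt3-\varepsilon)/(1+\varepsilon)>s_T$. By \eqref{eq:lower}, in a nonzero summand of \eqref{eq:sections} the bundle $D(s,n+cm)$ has slope
\[
\frac s{n+cm}=\frac{s/n}{1+\varepsilon}\ge\frac{\sqrt3-\varepsilon}{1+\varepsilon}>s_T,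
\]
so all its sections vanish on $T$. The choice of $q$ does not depend on $m$. So for every $m$ all sections of $mG_q$ vanish on $\pi^{-1}(T\times Z)$, and this set lies in $\mathbb B(G_q)$.

(b) By Lemma~\ref{lem:basic}(c) it suffices to show $y\notin\mathbb B(G_q)$ for all $q$ with $\sqrt3(1+\varepsilon)<2$. Fix such $q$. In Example~\ref{ex:toy} any slope in the window was good. Now the slope of the bundle on $X$ has to be one of the numbers $\sigma_N/\tau_N$. Since $\sqrt3(1+\varepsilon)$ exceeds both $1$ and $\sqrt3-\varepsilon$, we can choose $N$ such that $\varrho=\sigma_N/\tau_N$ satisfies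
\[
(1+\varepsilon)\varrho\ge1,\qquad(1+\varepsilon)\varrho>\sqrt3-\varepsilon .
\]
For $m'\ge1$ let $m=\tau_Nm'$, $n=(q+1)m$ and $s=\varrho(n+cm)=\sigma_N(q+1+c)m'$. Then $s$ is an integer, and $s/n=(1+\varepsilon)\varrho$ lies in $[1,2]$, so $s$ is an index in \eqref{eq:sections}. We have $D(s,n+cm)=(q+1+c)m'\,D(\sigma_N,\tau_N)$, so by Lemma~\ref{lem:basic}(a) this bundle has a section $\varphi$ with $\varphi(x)\ne0$. Next, $s+cm-\sqrt3\,n=n\bigl((1+\varepsilon)\varrho+\varepsilon-\sqrt3\bigr)>0$, so $M(s+cm,n)$ is ample by Lemma~\ref{lem:abelian}. It is $m'$ times a bundle independent of $m'$, so it is globally generated for large $m'$. Choose a section $\psi$ that does not vanish at the image of $y$ in $Z$. None of the factors of $t_a^{2n-s}t_b^{s-n}\pi^*(\varphi\boxtimes\psi)$ vanishes at $y$, so $y\notin\mathbb B(G_q)$.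
\end{proof}

The section $\Sigma_a$ has to be excluded in (b) for every $X$: only the summand $s=n$ can be nonzero on $\Sigma_a$, and by \eqref{eq:lower} it is zero once $\varepsilon<\sqrt3-1$.

\subsection{Reduction to a threefold}

To obtain a locus that is not closed we need infinitely many sets $T$ as in (a), with thresholds $s_T$ below $\sqrt3$, and a point $x$ as in (b) in the closure of their union. The following proposition, proved in Sections \ref{sec:threefold}--\ref{sec:fixed}, provides them.

\begin{proposition}\label{prop:X}
There are a smooth projective threefold $X$, line bundles $\Delta$ and $A$ on $X$ with $A$ very ample, a smooth irreducible surface $S\subset X$, and pairwise distinct irreducible curves $C_1,C_3,C_5,\dots$ in $S$ with the following properties.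
\begin{enumerate}
\item[(A)] For every odd $k$ there is $s_k<\sqrt3$ such that $C_k\subset\operatorname{Bs}D(\sigma,\tau)$ whenever $\sigma>s_k\tau$.
\item[(B)] There are integers $\sigma_N$ and $\tau_N>0$ for $N\ge0$, with $\sigma_N/\tau_N<\sqrt3$ and $\sigma_N/\tau_N\to\sqrt3$, such that $\dim\operatorname{Bs}D(\sigma_N,\tau_N)\le1$.
\item[(C)] There is a closed point $x\in S$ with $x\notin\operatorname{Bs}D(\sigma_N,\tau_N)$ for all $N$.
\item[(D)] If $H^0(X,D(\sigma,\tau))\ne0$, then $|\sigma|\le\sqrt3\,\tau$.
\end{enumerate}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}]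
Apply the construction of \S\ref{subsec:bundle} to the threefold of Proposition~\ref{prop:X}. Then $Y$ is smooth and projective of dimension $6$. Let $\widetilde S=\pi^{-1}(S\times Z)$, an irreducible variety of dimension $5$, and $\widetilde C_k=\pi^{-1}(C_k\times Z)$. The $\widetilde C_k$ are infinitely many distinct prime divisors of $\widetilde S$. A proper closed subset of $\widetilde S$ contains only finitely many prime divisors, since each of them is one of its irreducible components. So $\bigcup_k\widetilde C_k$ is dense in $\widetilde S$, and so is its set of closed points, because closed points are dense in each $\widetilde C_k$.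

By (A) and Proposition~\ref{prop:transfer}(a), all $\widetilde C_k$ lie in $\mathbb B_-(L)$. Hence the closure of the set of closed points of $\mathbb B_-(L)$ contains $\widetilde S$. By (C) and Proposition~\ref{prop:transfer}(b), a closed point $y$ of $\widetilde S$ that lies over $x$ and not on $\Sigma_a\cup\Sigma_b$ is not in $\mathbb B_-(L)$. So $\mathbb B_-(L)$ is not closed, neither as a set of points nor as a set of closed points.
\end{proof}

\begin{remark}\label{rem:roles}
The first sentence of Theorem~\ref{thm:main} needs only (A) and (B). By (B) the generic point of $S$ lies in none of the base loci, so Proposition~\ref{prop:transfer}(b) shows that the generic point of $\widetilde S$ is not in $\mathbb B_-(L)$. Then each $\mathbb B(G_q)\cap\widetilde S$ is a proper closed subset of $\widetilde S$. If $k$ is uncountable, countably many proper closed subsets miss a closed point. If $k$ is countable, this argument is not available, and (C) supplies an explicit point.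

Property (D) is not used above. It closes the window from the right: as in Example~\ref{ex:toy}, (D) and Lemma~\ref{lem:abelian} give $H^0(Y,nL)=0$ for all $n\ge1$. So this $L$ is not big, and Theorem~\ref{thm:dims}(b) needs a further step.
\end{remark}

\section{A threefold with two involutions}\label{sec:threefold}

The number $\sqrt3$ comes from surfaces of bidegree $(2,2)$ in the flag threefold $V\subset\mathbb P^2\times\mathbb P^2$. Both projections of such a surface to $\mathbb P^2$ have degree two, and the two covering involutions act on the hyperplane classes with irrational eigenrays. If a smooth surface of this kind contains no fiber of either projection of $V$, then both projections are finite, the involutions are automorphisms, and they carry ample classes to ample classes; no base locus appears. We therefore take a pencil of such surfaces, whose total space $X$ carries the involutions only outside finitely many lines, and we arrange that one of these lines, $R$, lies in a member $S$ that we control. The involutions preserve the members of the pencil, so the orbit of $R$ stays in $S$.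

\subsection{The flag threefold and the surface $S$}

Let $V=\{y_0z_0+y_1z_1+y_2z_2=0\}\subset\mathbb P^2_y\times\mathbb P^2_z$. The projections $p_1,p_2:V\to\mathbb P^2$ are $\mathbb P^1$-bundles, so $V$ is a smooth threefold. The fiber $\ell_y=p_1^{-1}(y)$ is a line in $\{y\}\times\mathbb P^2_z$, and $\ell'_z=p_2^{-1}(z)$ is a line in $\mathbb P^2_y\times\{z\}$. Let $h_1,h_2$ be the pullbacks of the hyperplane classes. By adjunction $K_V=-2h_1-2h_2$, and since $V$ has class $h_1+h_2$,
\[
h_1^3=h_2^3=0,\qquad h_1^2h_2=h_1h_2^2=1\qquad\text{on }V .
\]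
For $a,b\ge0$ the restriction maps
\begin{equation}\label{eq:onto}
H^0(V,\mathcal O(a,b))\to H^0(\ell_y,\mathcal O(b)),\qquad H^0(V,\mathcal O(a,b))\to H^0(\ell'_z,\mathcal O(a))
\end{equation}
are onto: a form on a line extends to $\mathbb P^2$, and we multiply it by a form in the other variables that is nonzero at $y$, respectively $z$.

Let $o=[1:0:0]\in\mathbb P^2_y$ and $R=\ell_o=\{o\}\times\{z_0=0\}$, with coordinates $[z_1:z_2]$. For a pair $(g_1,g_2)$ of sections of $\mathcal O_V(1,2)$ put
\[
Q_0=y_1g_1+y_2g_2,\qquad S=\{Q_0=0\}\subset V .
\]
The restrictions of $g_1,g_2$ to $R$ are quadratic forms in $z_1,z_2$; from them we form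
\[
\kappa=z_1g_2-z_2g_1,\qquad J=\frac{\partial g_1}{\partial z_1}\frac{\partial g_2}{\partial z_2}-\frac{\partial g_1}{\partial z_2}\frac{\partial g_2}{\partial z_1}.
\]

\begin{lemma}\label{lem:S}
For a general pair $(g_1,g_2)$ the following hold.
\begin{enumerate}
\item[(S1)] $g_1$ and $g_2$ have no common zero on $R$, and $S$ is a smooth irreducible surface containing $R$.
\item[(S2)] $S$ contains no line $\ell_y$ with $y\ne o$.
\item[(S3)] $S$ contains no line $\ell'_z$.
\item[(S4)] $\kappa$ and $J$ have no common zero on $R$.
\end{enumerate}
\end{lemma}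

\begin{proof}
Let $\mathcal G=H^0(V,\mathcal O(1,2))^{\oplus2}$ be the space of pairs. By \eqref{eq:onto} a general pair restricts to a general pair of quadratic forms on $R$.

(S1) Two general quadratic forms on $R\cong\mathbb P^1$ have no common zero. As $\mathcal O(1,2)$ is globally generated, the base locus of the linear system of all $Q_0$ is $\{y_1=y_2=0\}=R$, so $S$ is smooth off $R$ by Bertini's theorem. At a point $r\in R$, the functions $y_1/y_0$ and $y_2/y_0$ are pulled back from local coordinates at $o$ by the smooth map $p_1$, so their differentials are independent. The differential of $Q_0$ at $r$ is the combination of these with coefficients $g_1(r),g_2(r)$, which is nonzero. So $S$ is smooth. It is an ample divisor on a smooth threefold, hence connected, hence irreducible.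

(S2) Let $y\ne o$; then $y_1\neq0$ or $y_2\ne0$ at $y$. By \eqref{eq:onto} the linear map $\mathcal G\to H^0(\ell_y,\mathcal O(2))\cong k^3$, $(g_1,g_2)\mapsto Q_0|_{\ell_y}$, is onto. So the variety of all $(y,(g_1,g_2))$ with $\ell_y\subset S$ has dimension $2+\dim\mathcal G-3$ and does not dominate $\mathcal G$.

(S3) By \eqref{eq:onto} the restrictions of $g_1,g_2$ to $\ell'_z$ are arbitrary linear forms. If $z_0\ne0$, then $y_1,y_2$ are a basis of the linear forms on $\ell'_z$, so $Q_0|_{\ell'_z}$ is an arbitrary quadratic form. This gives three conditions, while $z$ varies in a surface. If $z_0=0$, then $o\in\ell'_z$, and $y_1,y_2$ span the line of linear forms vanishing at $o$. So $Q_0|_{\ell'_z}$ is an arbitrary element of the plane of quadratic forms vanishing at $o$. This gives two conditions, while $z$ varies in a curve. In both cases the incidence variety has dimension $\dim\mathcal G-1$.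

(S4) The condition is open in the pair of restrictions to $R$, being the nonvanishing of a resultant. It holds for $(g_1,g_2)=(-z_2^2,z_1^2)$, where $\kappa=z_1^3+z_2^3$ and $J=4z_1z_2$.
\end{proof}

Fix such a pair. Conditions (S2) and (S3) say that $R$ is the only fiber of $p_1$ or $p_2$ in $S$. Condition (S4) is used only in Section~\ref{sec:fixed}. By adjunction $K_S=0$, and $R^2=-2$ because $R\cong\mathbb P^1$. Since $S$ has class $2h_1+2h_2$,
\begin{equation}\label{eq:Snumbers}
h_1^2=h_2^2=2,\qquad h_1h_2=4,\qquad h_1R=0,\qquad h_2R=1\qquad\text{on }S .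
\end{equation}

\subsection{The threefold $X$}

Let $\mathcal Q=H^0(V,\mathcal O(2,2))$, choose a general $Q_1\in\mathcal Q$, and put $Q_u=u_0Q_0+u_1Q_1$ and
\[
X=\{(u,v): Q_u(v)=0\}\subset\mathbb P^1\times V .
\]
Let $F$ be the pullback of the class of a point of $\mathbb P^1$. Then $X$ has class $F+2h_1+2h_2$. The fiber of $X\to\mathbb P^1$ over $[1:0]$ is $S$, and $F|_S$ is trivial.

The threefold $X$ is smooth. At a singular point the derivatives in $u_0,u_1$ vanish, so $Q_0=Q_1=0$. By Bertini's theorem $S\cap\{Q_1=0\}$ is a smooth curve, so $dQ_0$ and $dQ_1$ are independent along it, and $u_0\,dQ_0+u_1\,dQ_1\ne0$. Being a smooth ample divisor, $X$ is irreducible.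

Let $\rho_i:X\to\mathbb P^1\times\mathbb P^2$, $(u,v)\mapsto(u,p_i(v))$. The fiber of $\rho_1$ over $(u,y)$ is the zero scheme of the quadratic form $Q_u|_{\ell_y}$ on $\ell_y\cong\mathbb P^1$. It has length two, unless the form is zero. Let $T_1$ be the set of $(u,y)$ with $Q_u|_{\ell_y}=0$, and let $T_2$ be the set of $(u,z)$ with $Q_u|_{\ell'_z}=0$.

The sets $T_i$ are finite. Over $u=[1:0]$, the set $T_1$ has the single point $([1:0],o)$ and $T_2$ has none, by Lemma~\ref{lem:S}. For $u=[\gamma:1]$ the condition is $Q_1|_{\ell_y}=-\gamma\,Q_0|_{\ell_y}$. For fixed $(\gamma,y)\in\mathbb A^1\times\mathbb P^2$ this defines an affine subspace of codimension $3$ in $\mathcal Q$, by \eqref{eq:onto}. So the variety of triples $(\gamma,y,Q_1)$ has dimension $\dim\mathcal Q$, and its fiber over a general $Q_1$ is finite. The argument for $T_2$ is the same with $\ell'_z$ in place of $\ell_y$.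

Put $W_i=(\mathbb P^1\times\mathbb P^2)\setminus T_i$ and $U_i=\rho_i^{-1}(W_i)$. Then $X\setminus U_i$ is a finite union of lines,
\begin{equation}\label{eq:SU}
S\cap U_1=S\setminus R,\qquad S\subset U_2,
\end{equation}
and $U_i\to W_i$ is proper with fibers of length two, hence finite of degree two.

\subsection{The involutions and their action on line bundles}

\begin{lemma}\label{lem:double}
Let $\rho:U\to W$ be a finite surjective morphism of degree two between smooth varieties. There is a unique nontrivial automorphism $\iota$ of $U$ over $W$. It is an involution, it acts transitively on the points of each fiber, and $\rho^*\rho_*H=H+\iota^*H$ for every divisor $H$ on $U$.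
\end{lemma}

\begin{proof}
The extension $k(U)/k(W)$ is quadratic, hence Galois, and $U$ is the normalization of $W$ in $k(U)$. So the Galois involution acts on $U$ with quotient $W$, and a finite group acting on a ring acts transitively on the primes over a given prime of the ring of invariants. For the formula we may take $H$ prime. Let $H'=\rho(H)$. The ramification indices $e$ and residue degrees $f$ of the prime divisors over $H'$ satisfy $\sum ef=2$, which leaves three cases. If there are two primes over $H'$, then $\rho_*H=H'$ and $\rho^*H'=H+\iota H$. If $H$ is the only one and $f=2$, then $\rho_*H=2H'$, $\rho^*H'=H$ and $\iota H=H$. If $H$ is the only one and $e=2$, then $\rho_*H=H'$, $\rho^*H'=2H$ and $\iota H=H$. The formula holds in each case.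
\end{proof}

Let $\iota_i$ be the involution of $U_i$ over $W_i$. On $U_1$ it exchanges the two roots of $Q_u|_{\ell_y}$. As $X$ is smooth and $X\setminus U_i$ has codimension at least two, $\operatorname{Pic}X=\operatorname{Pic}U_i$ and sections of line bundles extend uniquely from $U_i$ to $X$. So $\iota_i^*$ is an involution of the group $\operatorname{Pic}X$, and pullback is a bijection $H^0(X,M)\to H^0(X,\iota_i^*M)$. For $p\in U_i$ the section $\iota_i^*\varphi$ vanishes at $p$ if and only if $\varphi$ vanishes at $\iota_i(p)$. Hence
\begin{equation}\label{eq:transport}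
\operatorname{Bs}(\iota_i^*M)\cap U_i=\iota_i\bigl(\operatorname{Bs}(M)\cap U_i\bigr).
\end{equation}
All statements on base loci below come from this equality.

The classes $F$ and $h_1$ are pulled back by $\rho_1$, so $\iota_1^*$ fixes them. To find $\iota_1^*h_2$, take $H\in|h_2|$ on $X$ and write the class of $\rho_{1*}H$ on $\mathbb P^1\times\mathbb P^2$ as $a_0F+b_0h_1$. We compute on $\mathbb P^1\times V$, where $F^2=0$, quartic monomials in $h_1,h_2$ vanish, and $F$ times a cubic monomial is its value on $V$. The projection formula gives
\[
a_0=h_2h_1^2(F+2h_1+2h_2)=1,\qquad b_0=h_2Fh_1(F+2h_1+2h_2)=4 .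
\]
By Lemma~\ref{lem:double} on $U_1$ we get $h_2+\iota_1^*h_2=F+4h_1$. The numbers are symmetric in $h_1,h_2$, so
\begin{equation}\label{eq:iotah}
\iota_1^*h_2=4h_1+F-h_2,\qquad\iota_2^*h_1=4h_2+F-h_1,\qquad\iota_i^*h_i=h_i,\qquad\iota_i^*F=F .
\end{equation}
We look for an invariant plane that contains an ample class. Put
\[
A=F+h_1+h_2,\qquad\Delta=h_2-h_1 .
\]
The bundle $A$ is very ample, being the restriction of $\mathcal O(1,1,1)$. From \eqref{eq:iotah},
\begin{align*}
\iota_1^*\Delta&=F+3h_1-h_2=A-2\Delta, & \iota_1^*A&=2F+5h_1-h_2=2A-3\Delta,\\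
\iota_2^*\Delta&=-F+h_1-3h_2=-A-2\Delta, & \iota_2^*A&=2F-h_1+5h_2=2A+3\Delta .
\end{align*}
So the subgroup $\Lambda$ of all $D(\sigma,\tau)=\sigma\Delta+\tau A$ is invariant, with
\[
\iota_1^*D(\sigma,\tau)=D(-2\sigma-3\tau,\ \sigma+2\tau),\qquad\iota_2^*D(\sigma,\tau)=D(-2\sigma+3\tau,\ -\sigma+2\tau).
\]
By \eqref{eq:Snumbers}, $A^2=12$, $\Delta^2=-4$ and $A\Delta=0$ on $S$. So $\Lambda$ is free on $\Delta,A$, and $(D|_S)^2=4(3\tau^2-\sigma^2)$. The factors of this form are the right coordinates. For $D=D(\sigma,\tau)$ let
\[
\alpha(D)=\sqrt3\,\tau+\sigma,\qquad\beta(D)=\sqrt3\,\tau-\sigma,\qquad\lambda=2+\sqrt3,\qquad\lambda^{-1}=2-\sqrt3 .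
\]
Then
\begin{align*}
\alpha(\iota_1^*D)&=(2\sqrt3-3)\tau-(2-\sqrt3)\sigma=\lambda^{-1}\beta(D), & \beta(\iota_1^*D)&=(2\sqrt3+3)\tau+(2+\sqrt3)\sigma=\lambda\,\alpha(D),\\
\alpha(\iota_2^*D)&=(2\sqrt3+3)\tau-(2+\sqrt3)\sigma=\lambda\,\beta(D), & \beta(\iota_2^*D)&=(2\sqrt3-3)\tau+(2-\sqrt3)\sigma=\lambda^{-1}\alpha(D).
\end{align*}
For $\Psi=\iota_2^*\iota_1^*$, where $\iota_1^*$ is applied first, this gives
\begin{equation}\label{eq:Psi}
\alpha(\Psi D)=\lambda^2\alpha(D),\qquad\beta(\Psi D)=\lambda^{-2}\beta(D).
\end{equation}
In other words, $\alpha$ identifies $\Lambda$ with $\mathbb Z[\sqrt3]$, and $\Psi$ is multiplication by the unit $\lambda^2=7+4\sqrt3$. It pushes classes with $\alpha>0$ toward the ray $\beta=0$, which has slope $\sqrt3$.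

\begin{lemma}\label{lem:BD}
Define $\sigma_N,\tau_N\in\mathbb Z$ by $\Psi^NA=D(\sigma_N,\tau_N)$ for $N\ge0$. Then properties \emph{(B)} and \emph{(D)} of Proposition~\ref{prop:X} hold. Moreover, if $x\in U_1\cap U_2$ satisfies $\iota_1x=\iota_2x=x$, then $x\notin\operatorname{Bs}D(\sigma_N,\tau_N)$ for all $N$.
\end{lemma}

\begin{proof}
We have $\alpha(A)=\beta(A)=\sqrt3$, and $\sigma=\frac12(\alpha-\beta)$, $\tau=\frac1{2\sqrt3}(\alpha+\beta)$. By \eqref{eq:Psi},
\[
\tau_N=\tfrac12(\lambda^{2N}+\lambda^{-2N})>0,\qquad\frac{\sigma_N}{\tau_N}=\sqrt3\,\frac{\lambda^{4N}-1}{\lambda^{4N}+1},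
\]
and this slope is less than $\sqrt3$ and tends to $\sqrt3$. By \eqref{eq:transport}, $\operatorname{Bs}(\iota_i^*M)\subset(X\setminus U_i)\cup\iota_i(\operatorname{Bs}(M)\cap U_i)$. So the properties ``$\dim\operatorname{Bs}\le1$'' and ``$x\notin\operatorname{Bs}$'' pass from $M$ to $\iota_i^*M$. Both hold for $A$, whose base locus is empty. This proves (B) and the last assertion.

For (D) we first show $\Delta A^2=0$ on $X$. With $h=h_1+h_2$,
\[
\Delta A^2=\Delta(h^2+2Fh)(F+2h)=5F\Delta h^2,
\]
and $\Delta h^2=(h_2-h_1)(h_1^2+2h_1h_2+h_2^2)=1+2-2-1=0$ on $V$. So $D(\sigma,\tau)\cdot A^2=\tau A^3$ with $A^3>0$. If $D\in\Lambda$ has a nonzero section, then $\tau\ge0$, that is, $\alpha(D)+\beta(D)\ge0$. The bundles $\Psi^nD$ have nonzero sections for all $n\in\mathbb Z$, so $\lambda^{2n}\alpha(D)+\lambda^{-2n}\beta(D)\ge0$ for all $n$. Letting $n\to\pm\infty$ gives $\alpha(D)\ge0$ and $\beta(D)\ge0$, which is $|\sigma|\le\sqrt3\,\tau$.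
\end{proof}

\section{Infinitely many curves in $S$}\label{sec:curves}

\subsection{The involutions on $S$}

The maps $\iota_i$ preserve the fibers of $X\to\mathbb P^1$. By \eqref{eq:SU}, $\iota_2$ restricts to an automorphism $j_2$ of $S$, and $\iota_1$ restricts to an automorphism of $S\setminus R$. To extend the latter, recall that a birational map $\phi:S\dashrightarrow S$ is a morphism when $K_S$ is nef. Indeed, resolve $\phi$ by a shortest sequence of point blow-ups $b:S'\to S$, with $g=\phi b$ a morphism. If $b$ is not an isomorphism, then the last exceptional curve $E'$ is not contracted by $g$, by minimality. As $K_{S'}-g^*K_S$ is effective and $g$-exceptional, $K_{S'}\cdot E'\ge K_S\cdot g_*E'\ge0$, which contradicts $K_{S'}\cdot E'=-1$.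

So $\iota_1|_{S\setminus R}$ extends to an involution $j_1$ of $S$. It preserves $S\setminus R$, hence $j_1(R)=R$. We have $p_ij_i=p_i$ on $S$, for $i=1$ by density of $S\setminus R$. The maps $p_i|_S$ are separable of degree two, so their general fibers have two points, which $j_i$ exchanges by Lemma~\ref{lem:double}. Thus $j_1,j_2\ne\operatorname{id}$.

\begin{lemma}\label{lem:jaction}
In $\operatorname{Pic}S$,
\begin{align*}
j_1^*h_1&=h_1, & j_1^*h_2&=4h_1-h_2-R, & j_1^*R&=R,\\
j_2^*h_1&=4h_2-h_1, & j_2^*h_2&=h_2, & j_2^*R&=h_2-R .
\end{align*}
\end{lemma}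

\begin{proof}
The equalities $j_i^*h_i=h_i$ and $j_1^*R=R$ follow from $p_ij_i=p_i$ and $j_1(R)=R$. Since $S\subset U_2$ and $F|_S=0$, restricting \eqref{eq:iotah} gives $j_2^*h_1=4h_2-h_1$. By (S3) the map $p_2|_S$ is finite of degree two with covering involution $j_2$, and it maps $R$ isomorphically onto the line $z_0=0$. Lemma~\ref{lem:double} gives $R+j_2^*R=h_2$. Finally, restricting \eqref{eq:iotah} to $S\cap U_1=S\setminus R$ gives $j_1^*h_2=4h_1-h_2+eR$ for some $e\in\mathbb Z$, because the kernel of $\operatorname{Pic}S\to\operatorname{Pic}(S\setminus R)$ is $\mathbb ZR$. Intersect with $R$: the left side gives $h_2\cdot j_1(R)=1$ and the right side $-1-2e$. So $e=-1$.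
\end{proof}

Define irreducible curves in $S$ by applying the involutions alternately:
\[
C_0=R,\qquad C_{k+1}=j_2(C_k)\ \text{ for $k$ even},\qquad C_{k+1}=j_1(C_k)\ \text{ for $k$ odd}.
\]
For a curve $C\subset S$ let $(a,b,r)=(C h_1,C h_2,C R)$. Since $j_i(C)\cdot\xi=C\cdot j_i^*\xi$ for $\xi\in\operatorname{Pic}S$, Lemma~\ref{lem:jaction} gives
\[
j_2:(a,b,r)\mapsto(4b-a,\ b,\ b-r),\qquad j_1:(a,b,r)\mapsto(a,\ 4a-b-r,\ r).
\]
Starting from $(0,1,-2)$ for $C_0$, we find $(4,1,3)$ for $C_1$, then $(4,12,3)$ for $C_2$ and $(44,12,9)$ for $C_3$.

\begin{lemma}\label{lem:distinct}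
The curves $C_k$ with $k$ odd are pairwise distinct and different from $R$.
\end{lemma}

\begin{proof}
We show by induction that for odd $k$ the triple of $C_k$ satisfies $b\ge1$, $a\ge3b$, $0\le r\le a$, and that $b$ strictly increases with odd $k$. The inequalities hold for $(4,1,3)$. Suppose that they hold for the triple $(a,b,r)$ of $C_k$. Then $C_{k+1}$ has triple $(a,b',r)$ with
\[
b'=4a-b-r\ge4a-\tfrac13a-a=\tfrac83a\ge8b>b,
\]
so $r\le a\le\frac38b'$. The triple of $C_{k+2}$ is $(4b'-a,\,b',\,b'-r)$, and $4b'-a>3b'$ and $0\le b'-r\le b'\le4b'-a$. This completes the induction. The curves have distinct degrees $b$, and $a>0$ distinguishes them from $R$.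
\end{proof}

\subsection{The curves enter the base loci}

For a curve $C\subset S$ we have $F\cdot C=0$, so $D(\sigma,\tau)\cdot C=(b-a)\sigma+(a+b)\tau$.

\begin{example}\label{ex:C1}
The curve $C_1$ can be seen directly. For $z=[0:z_1:z_2]$ the line $\ell'_z$ is given by $y_1z_1+y_2z_2=0$, and near its point $(o,z)\in R$ it is parametrized by $w\mapsto([1:-z_2w:z_1w],z)$. Then
\begin{equation}\label{eq:param}
Q_0|_{\ell'_z}=w\,(z_1g_2-z_2g_1),
\end{equation}
where $g_1,g_2$ are evaluated at the point with parameter $w$. The root $w=0$ traces $R$ and the other root traces $C_1$. The roots coincide exactly when the cubic form $\kappa$ vanishes at $[z_1:z_2]$, in accordance with $C_1R=3$. We have $D(\sigma,\tau)\cdot C_1=5\tau-3\sigma$, so $C_1\subset\operatorname{Bs}D(\sigma,\tau)$ as soon as $\sigma>\frac53\tau$, and $\frac53<\sqrt3$. For instance $\Psi A=D(12,7)$ has slope $\frac{12}7>\frac53$: its base locus has dimension one and contains $C_1$.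

This argument breaks down for $C_3$. Here $D(\sigma,\tau)\cdot C_3=56\tau-32\sigma$, which is positive whenever $\tau>0$ and $\sigma\le\sqrt3\,\tau$, because $\frac74>\sqrt3$. The reason is that $\iota_1^*$ and $j_1^*$ disagree along $R$. Comparing \eqref{eq:iotah} with Lemma~\ref{lem:jaction} on the generators $F,h_1,h_2$, we get
\[
(\iota_1^*M)|_S=j_1^*(M|_S)+(M\cdot R)\,R,\qquad\iota_1^*M\cdot R=-M\cdot R\qquad(M\in\Lambda).
\]
So degrees on the curves $C_k$ are not preserved by $\iota_1^*$, but by \eqref{eq:transport} the vanishing of sections is. We therefore pull $D$ back through the involutions until $C_k$ becomes $R$ and use the degree only there.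
\end{example}

\begin{lemma}\label{lem:A}
Let $k$ be odd and $s_k=\sqrt3\,\dfrac{\lambda^{2k+1}-1}{\lambda^{2k+1}+1}<\sqrt3$. If $\sigma>s_k\tau$, then $C_k\subset\operatorname{Bs}D(\sigma,\tau)$.
\end{lemma}

\begin{proof}
Let $D=D(\sigma,\tau)$, $k=2i+1$ and $M_0=\Psi^i\iota_2^*D\in\Lambda$. Define $M_{l+1}=\iota_2^*M_l$ for $l$ even and $M_{l+1}=\iota_1^*M_l$ for $l$ odd. Then $M_k=\iota_2^*(\iota_1^*\iota_2^*)^i(\iota_2^*\iota_1^*)^i\iota_2^*D=D$, since the $\iota_i^*$ are involutions.

\emph{The degree of $M_0$ on $R$ is negative.} By \eqref{eq:Psi} and the formulas before it, $\alpha(M_0)=\lambda^k\beta(D)$ and $\beta(M_0)=\lambda^{-k}\alpha(D)$. For $M=D(\sigma',\tau')$,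
\[
M\cdot R=\sigma'+\tau'=\frac{(\sqrt3+1)\,\alpha(M)-(\sqrt3-1)\,\beta(M)}{2\sqrt3},
\]
and $(\sqrt3+1)/(\sqrt3-1)=\lambda$. So $M_0\cdot R<0$ if and only if $\lambda^{2k+1}\beta(D)<\alpha(D)$. This inequality reads $\sqrt3(\lambda^{2k+1}-1)\tau<(\lambda^{2k+1}+1)\sigma$, which is the hypothesis. By Lemma~\ref{lem:basic}(e), $C_0\subset\operatorname{Bs}(M_0)$.

\emph{Induction.} Suppose $C_l\subset\operatorname{Bs}(M_l)$. If $l$ is even, then $C_l\subset S\subset U_2$, and \eqref{eq:transport} gives $C_{l+1}=\iota_2(C_l)\subset\operatorname{Bs}(M_{l+1})$. If $l$ is odd, then $C_l\ne R$ by Lemma~\ref{lem:distinct}, so $C_l\cap U_1=C_l\setminus R$ is dense in $C_l$. By \eqref{eq:transport} the closed set $\operatorname{Bs}(M_{l+1})$ contains $\iota_1(C_l\setminus R)$, which is dense in $C_{l+1}$. After $k$ steps, $C_k\subset\operatorname{Bs}(D)$.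
\end{proof}

The threshold $s_k$ is the slope at which $\beta/\alpha=\lambda^{-2k-1}$, and $\Psi^NA$ has $\beta/\alpha=\lambda^{-4N}$, so the two sequences of slopes interlace. The threshold ray contains the class $D$ with $M_0=D(-1,1)$, which has $\alpha(D)=\lambda^k\beta(M_0)=\lambda^k(1+\sqrt3)$. From $\lambda(1+\sqrt3)=5+3\sqrt3$, $\lambda^2\sqrt3=12+7\sqrt3$, $\lambda^3(1+\sqrt3)=71+41\sqrt3$ and $\lambda^4\sqrt3=168+97\sqrt3$ we read off
\[
s_1=\frac53<\frac{\sigma_1}{\tau_1}=\frac{12}7<s_3=\frac{71}{41}<\frac{\sigma_2}{\tau_2}=\frac{168}{97}<\dots<\sqrt3 .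
\]

\section{A common fixed point}\label{sec:fixed}

By Lemma~\ref{lem:BD}, property (C) follows once we have a closed point of $S\cap U_1\cap U_2=S\setminus R$ that is fixed by both involutions. Fixed points of $j_i$ come from the ramification curve of $p_i|_S$, and the two ramification curves meet for reasons of positivity. The difficulty is that the intersection point might lie on $R$, where $\iota_1$ is not defined. Condition (S4) excludes this.

\begin{lemma}\label{lem:fixed}
There is a closed point $x\in S\setminus R$ with $j_1x=j_2x=x$.
\end{lemma}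

\begin{proof}
The determinant of the differential of $p_i|_S$ is a nonzero section of $K_S-p_i^*K_{\mathbb P^2}=3h_i$. Let $\operatorname{Ram}_i\in|3h_i|$ be its divisor. Let $x'\in S$ be a closed point, with $x'\notin R$ if $i=1$. The fiber of $p_i|_S$ through $x'$ is a scheme of length two, and its tangent space at $x'$ is the kernel of the differential. So
\begin{equation}\label{eq:ram}
x'\in\operatorname{Ram}_i\iff\text{the fiber is nonreduced at }x'\ \Longrightarrow\ j_ix'=x',
\end{equation}
where the implication holds because the fiber is then supported at $x'$ and $j_i$ preserves it.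

Since $(3h_1)^2=18$ and $(mR)^2=-2m^2$, the divisor $\operatorname{Ram}_1$ is not a multiple of $R$. It has a component $\Gamma\ne R$. By \eqref{eq:ram} $j_1$ fixes the closed points of $\Gamma\setminus R$, hence all points of $\Gamma$. As $p_2|_S$ is finite, $h_2|_S$ is ample and $\operatorname{Ram}_2\cdot\Gamma=3h_2\Gamma>0$. So there is a closed point $x\in\Gamma\cap\operatorname{Ram}_2$, and $j_1x=j_2x=x$. Suppose that $x\in R$. We show $J(x)=\kappa(x)=0$, against (S4).

\emph{Step 1: $j_1|_R\ne\operatorname{id}$.} The involution $j_1^*$ acts on the maximal ideal $\mathfrak m$ of the local ring at $x$. Every $t\in\mathfrak m$ is the sum of $\frac12(t+j_1^*t)$ and $\frac12(t-j_1^*t)$, so there are local coordinates $t_1,t_2$ with $j_1^*t_\nu=\pm t_\nu$. If both signs were $+$, then $j_1^*$ would be the identity on the completed local ring $k[[t_1,t_2]]$ and $j_1=\operatorname{id}$. So $j_1^*t_1=-t_1$, say, and all fixed points near $x$ lie on $\{t_1=0\}$, which is a smooth curve near $x$. Hence at most one irreducible curve through $x$ is fixed pointwise, and $\Gamma$ is such a curve.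

\emph{Step 2: $J(x)=0$.} By (S1), $\theta=[-g_2:g_1]$ is a morphism from a neighborhood of $R$ in $S$ to $\mathbb P^1$. Off $R$ it equals $[y_1:y_2]$, because $y_1g_1+y_2g_2=0$ on $S$, and $[y_1:y_2]$ is $j_1$-invariant because $p_1j_1=p_1$. By density $\theta j_1=\theta$ near $R$. If the map $\theta|_R:R\to\mathbb P^1$ of degree two were unramified at $x$, then the pullback of a local coordinate at $\theta(x)$ would be a $j_1$-invariant local coordinate on $R$ at $x$, and $j_1|_R=\operatorname{id}$ as in Step 1. So $\theta|_R$ is ramified at $x$. This means that the nontrivial combination of $g_1|_R$ and $g_2|_R$ that vanishes at $x$ has a double zero there. Its two partial derivatives then vanish at $x$, so the gradients of $g_1$ and $g_2$ are dependent at $x$ and $J(x)=0$.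

\emph{Step 3: $\kappa(x)=0$.} Write $x=(o,z)$ with $z=[0:z_1:z_2]$. By \eqref{eq:param}, near $x$ the fiber of $p_2|_S$ through $x$ is the zero scheme of $w(z_1g_2-z_2g_1)$, and the second factor has value $\kappa(x)$ at $w=0$. Since $x\in\operatorname{Ram}_2$, the fiber is nonreduced at $x$ by \eqref{eq:ram}, so $\kappa(x)=0$.

Hence $x\notin R$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:X}]
The curves are distinct by Lemma~\ref{lem:distinct}, (A) is Lemma~\ref{lem:A}, and (B) and (D) are in Lemma~\ref{lem:BD}. The point $x$ of Lemma~\ref{lem:fixed} lies in $U_1\cap U_2$ by \eqref{eq:SU} and is fixed by $\iota_1$ and $\iota_2$, so the last assertion of Lemma~\ref{lem:BD} gives (C).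
\end{proof}

\section{Higher dimensions and big line bundles}\label{sec:higher}

\begin{proof}[Proof of Theorem~\ref{thm:dims}(a)]
Let $(Y,L)$ be as in Theorem~\ref{thm:main}, let $A_Y$ be ample on $Y$ and $r\ge1$. Let $\operatorname{pr}:Y\times\mathbb P^r\to Y$ be the projection, and use the ample bundle $A_Y\boxtimes\mathcal O(1)$. By the K\"unneth formula, the sections of $m\bigl(q\operatorname{pr}^*L+A_Y\boxtimes\mathcal O(1)\bigr)$ form the space $H^0(Y,m(qL+A_Y))\otimes H^0(\mathbb P^r,\mathcal O(m))$. As $\mathcal O(m)$ is globally generated, the base locus is $\operatorname{pr}^{-1}\operatorname{Bs}(m(qL+A_Y))$. Intersecting over $m$ and taking the union over $q$ gives $\mathbb B_-(\operatorname{pr}^*L)=\operatorname{pr}^{-1}\mathbb B_-(L)$. The preimage of this set under the section $y\mapsto(y,p)$, for a closed point $p\in\mathbb P^r$, is $\mathbb B_-(L)$. The section is continuous and maps closed points to closed points, so $\mathbb B_-(\operatorname{pr}^*L)$ is not closed in either sense.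
\end{proof}

To obtain a big bundle we embed $Y$ as a divisor in a variety $Y'$ of one dimension more, with a bundle $L'$ that restricts to $L$ and is positive away from the divisor. A $\mathbb P^1$-bundle with an ample second summand does this.

\begin{proof}[Proof of Theorem~\ref{thm:dims}(b)]
Let $(Y,L)$ be as in (a), of any dimension at least $6$, and let $H$ be ample on $Y$. Let $\varpi:Y'=\mathbb P(L\oplus H)\to Y$ and $L'=\mathcal O_{Y'}(1)$. As in \S\ref{subsec:bundle}, the two summands give sections $t_L$ of $L'-\varpi^*L$ and $t_H$ of $L'-\varpi^*H$. The divisor $\Sigma$ of $t_H$ is the image of the section $\nu:Y\to Y'$ given by the quotient $L\oplus H\to L$, and $t_L$ vanishes nowhere on $\Sigma$.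

Choose $c\ge1$ with $L'+c\varpi^*H$ ample. From $L'\sim\varpi^*H+\Sigma$ we get $(c+1)L'\sim(L'+c\varpi^*H)+c\Sigma$, the sum of an ample and an effective divisor. So $L'$ is big.

Let $G'_q=(q+1)L'+c\varpi^*H$ and $n=(q+1)m$. Then
\[
H^0(Y',mG'_q)=\bigoplus_{i+j=n}t_L^i\,t_H^j\;\varpi^*H^0\bigl(Y,iL+(j+cm)H\bigr).
\]
For large $m$ the bundle $(n+cm)H$ is globally generated, so the summand $i=0$ has no common zero outside $\Sigma$. Thus $\mathbb B(G'_q)\subset\Sigma$. On $\Sigma$ all summands with $j>0$ vanish, and the sections $t_L^n\,\varpi^*\varphi$ with $\varphi\in H^0\bigl(Y,m((q+1)L+cH)\bigr)$ vanish at $\nu(y)$ exactly when $\varphi$ vanishes at $y$. Hence $\mathbb B(G'_q)=\nu\bigl(\mathbb B((q+1)L+cH)\bigr)$. Now take the union over $q\ge0$, using the ample bundles $L'+c\varpi^*H$ on $Y'$ and $cH$ on $Y$, Lemma~\ref{lem:basic}(d), and $\mathbb B(cH)=\emptyset$. The result is $\mathbb B_-(L')=\nu(\mathbb B_-(L))$. Since $\nu$ is a closed embedding, this set is not closed in either sense, and $\dim Y'=\dim Y+1$ takes every value at least $7$.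
\end{proof}

\begin{thebibliography}{9}

\bibitem{FR}
Mihai Fulger and Nabanita Ray,
\emph{Positivity and base loci for vector bundles revisited},
arXiv:2303.13201 (2023).

\end{thebibliography}
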